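\title{Extreme amenability of groups with a bi-invariant metric isometric to a Urysohn sphere}

\begin{abstract}
We prove that a group with a bounded bi-invariant metric that has the one-point extension property of the Urysohn sphere is extremely amenable, and that so is each of its dense subgroups. In particular, Doucha's universal group $\mathbb G$ of almost-universal disposition is extremely amenable. The proof maps a high power of a finite group into the given group in an almost equivariant way and applies concentration of measure. For abelian groups with an invariant metric isometric to the unbounded Urysohn space, extreme amenability is equivalent to the absence of nontrivial continuous homomorphisms to $\mathbb R$, and both cases occur.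
\end{abstract}

\section{Introduction}

\subsection*{The question}
A metric $d$ on a group $H$ is \emph{bi-invariant} if $d(gx,gy)=d(xg,yg)=d(x,y)$ for all $g,x,y\in H$. An \emph{isometric embedding} of groups with bi-invariant metrics is an injective homomorphism that preserves the metric.

Fix a real number $K>0$. A separable group $G$ with a bi-invariant metric $d$ bounded by $K$ is \emph{of almost-universal disposition} if the following holds. Let $A\le B$ be finitely generated groups, where $B$ carries a bi-invariant metric bounded by $K$ and $A$ carries its restriction; let $\varphi\colon A\to G$ be an isometric embedding, $S\subseteq A$ a finite set and $\varepsilon>0$. Then there is an isometric embedding $\psi\colon B\to G$ with $d(\psi(a),\varphi(a))<\varepsilon$ for all $a\in S$. Thus every finitely generated extension of a finitely generated subgroup of $G$ is found inside $G$, at the price of moving finitely many prescribed elements by less than $\varepsilon$. This is the analogue, for groups with a bi-invariant metric, of the defining property of the Gurarij space among separable Banach spaces.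

We take as known the result of Doucha that there is a separable group $\mathbb G=\mathbb G_K$ with a complete bi-invariant metric bounded by $K$ that is of almost-universal disposition; that these properties determine $\mathbb G$ up to isometric isomorphism; that $\mathbb G$ is isometric, as a metric space, to the Urysohn sphere of diameter $K$ (recalled in Section~\ref{sec:prelim}); and that $\mathbb G$ contains, as a subgroup, an isometric copy of every separable group with a bi-invariant metric bounded by $K$. With the topology of its metric, $\mathbb G$ is a Polish group.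

A topological group is \emph{extremely amenable} if each of its continuous actions on a nonempty compact Hausdorff space has a fixed point; continuous means jointly continuous. The following question comes from Doucha's paper \cite{Doucha}.

\medskip
\noindent\textbf{Question.} \emph{Is $\mathbb G$ extremely amenable?}

\subsection*{Which answer to expect}
The simplest obstruction to extreme amenability of a group $G$ is a nontrivial continuous homomorphism $\chi$ to a compact group $C$: the action $g\cdot c=\chi(g)c$ of $G$ on $C$ has no fixed point. So a nontrivial compact group is not extremely amenable. Neither is the additive group of a nonzero Banach space, since a nonzero bounded functional $\xi$ gives the character $e^{i\xi}$ with values in the circle group $\mathbb T=\{z\in\mathbb C:|z|=1\}$. The analogy with the Gurarij space therefore suggests the answer no, and so does the fact that $\mathbb G$ contains all finite groups.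

The geometry of $\mathbb G$ points the other way. For a nonempty subset $Z$ of a metric space, a function $f\colon Z\to[0,\infty)$ is \emph{Kat\v{e}tov} if
\[
|f(z)-f(z')|\le d(z,z')\le f(z)+f(z')\qquad(z,z'\in Z).
\]
These are exactly the triangle inequalities for $Z\cup\{*\}$ with $d(*,z)=f(z)$, so a Kat\v{e}tov function lists the possible distances from a new point to the points of $Z$. For $K\in(0,\infty]$, a metric space $G$ of diameter at most $K$ has \emph{property $(U_K)$} if
\begin{quote}
for every finite nonempty $Z\subseteq G$ and every Kat\v{e}tov $f\colon Z\to[0,\infty)$ with $f\le K$ there is $g\in G$ with $d(g,z)=f(z)$ for all $z\in Z$.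
\end{quote}
The Urysohn sphere of diameter $K<\infty$ has $(U_K)$, and the Urysohn space $\mathbb U$ has $(U_\infty)$ (Lemma~\ref{lem:UK}). Let $G$ be a group with a bi-invariant metric and $(U_K)$, and let $g\in G$, $a=d(g,1)$. The constant function $a/2$ on $\{1,g\}$ is Kat\v{e}tov, so some $h$ has $d(h,1)=d(h^{-1}g,1)=a/2$. Repeating this, $g$ is a product of $2^k$ elements at distance $a/2^k$ from $1$. Hence a continuous homomorphism from $G$ to a finite group is trivial, because its kernel contains a ball around $1$. If $K<\infty$, a continuous homomorphism $\xi\colon G\to\mathbb R$ is trivial as well: if $|\xi|\le1$ on the ball of radius $\delta$ and $K/2^k<\delta$, then $|\xi|\le2^k$ on $G$, and the only bounded subgroup of $\mathbb R$ is $\{0\}$. So boundedness removes precisely the obstruction present in Banach spaces, and one may guess that the answer is yes. This guess is correct.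

\subsection*{Results}

\begin{theorem}\label{thm:main}
Let $0<K<\infty$ and let $G$ be a group with a bi-invariant metric $d$ bounded by $K$ that satisfies $(U_K)$; for example, let $(G,d)$ be isometric to the Urysohn sphere of diameter $K$. Then $G$ and every dense subgroup of $G$ are extremely amenable. In particular, $\mathbb G$ is extremely amenable.
\end{theorem}

Of the listed properties of $\mathbb G$, the proof uses only that the metric is bi-invariant, bounded, and makes $\mathbb G$ isometric to a Urysohn sphere.

\begin{corollary}\label{cor:embed}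
Every separable group with a bounded bi-invariant metric embeds isometrically into an extremely amenable Polish group with a complete bounded bi-invariant metric. In particular, every countable group (for instance a free one, or one with property (T)) is a closed discrete subgroup of the extremely amenable group $\mathbb G$.
\end{corollary}

For abelian groups and the unbounded space $\mathbb U$, homomorphisms to $\mathbb R$ are the exact obstruction.

\begin{theorem}\label{thm:abelian}
Let $G$ be an abelian group, written additively, with an invariant metric $d$ such that $(G,d)$ is isometric to $\mathbb U$, and let $\|g\|=d(g,0)$. The following are equivalent: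
\begin{enumerate}
\item[(i)] $G$ is extremely amenable;
\item[(ii)] $G$ has no nontrivial continuous homomorphism to $\mathbb T$;
\item[(iii)] $G$ has no nontrivial continuous homomorphism to $\mathbb R$;
\item[(iv)] $\lim_{m\to\infty}\|mg\|/m=0$ for all $g\in G$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:sharp}
Both alternatives in Theorem~\ref{thm:abelian} occur. Thus boundedness cannot be dropped in Theorem~\ref{thm:main}: some group with a bi-invariant metric isometric to $\mathbb U$ is not extremely amenable.
\end{theorem}

Section~\ref{sec:reduction} reduces extreme amenability to a statement about finitely many Lipschitz functions on $G$. Section~\ref{sec:cube} proves this statement for a single involution, where the whole idea is visible, and Section~\ref{sec:key} proves the general form, Proposition~\ref{prop:key}. Theorems~\ref{thm:main} and~\ref{thm:abelian} follow from it in Sections~\ref{sec:bounded} and~\ref{sec:abelian}, and Section~\ref{sec:sharp} constructs the groups of Theorem~\ref{thm:sharp}.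

\section{Norms and Urysohn spaces}\label{sec:prelim}

Let $G$ be a group with a bi-invariant metric $d$, and put $\|g\|=d(g,1)$. Invariance gives $d(g,h)=\|g^{-1}h\|=\|gh^{-1}\|$ and
\[
\|g^{-1}\|=\|g\|,\qquad \|gh\|\le d(gh,g)+d(g,1)=\|h\|+\|g\|,\qquad \|hgh^{-1}\|=\|g\|.
\]
It also gives $d(gh,g'h')\le d(g,g')+d(h,h')$ and $d(g^{-1},h^{-1})=d(g,h)$, so $G$ is a topological group. The consequence of right invariance on which the proof rests is
\begin{equation}\label{eq:displace}
d(gb,hb)=\|g^{-1}h\|\qquad(g,h,b\in G).
\end{equation}
In words: under left multiplication, the orbits of all points $b$ have the same shape, and $g$ moves every point by the same distance $\|g\|$.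

On an abelian group, an invariant metric is bi-invariant, and invariant metrics correspond via $d(g,h)=\|g-h\|$ to \emph{norms}: symmetric subadditive functions to $[0,\infty)$ that vanish exactly at $0$.

A metric space is \emph{ultrahomogeneous} if every isometry between two of its finite subsets extends to an isometry of the space onto itself. The \emph{Urysohn space} $\mathbb U$ is the complete separable ultrahomogeneous metric space that contains an isometric copy of every finite metric space. The \emph{Urysohn sphere of diameter $K$} is the complete separable ultrahomogeneous metric space of diameter at most $K$ that contains an isometric copy of every finite metric space of diameter at most $K$. Each is unique up to isometry.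

\begin{lemma}\label{lem:UK}
The Urysohn sphere of diameter $K<\infty$ has $(U_K)$, and $\mathbb U$ has $(U_\infty)$.
\end{lemma}

\begin{proof}
Let $G$ be the space and let $Z$, $f$ be as in $(U_K)$. If $f(z_0)=0$ for some $z_0\in Z$, the Kat\v{e}tov inequalities read $f(z)\le d(z_0,z)\le f(z)$, and $g=z_0$ works. Otherwise $Z\cup\{*\}$ with $d(*,z)=f(z)$ is a finite metric space of diameter at most $K$, so it has an isometric embedding $\iota$ into $G$. The isometry $\iota(z)\mapsto z$ from $\iota(Z)$ to $Z$ extends to an isometry $\sigma$ of $G$, and $g=\sigma(\iota(*))$ satisfies $d(g,z)=d(\iota(*),\iota(z))=f(z)$.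
\end{proof}

\section{Reduction to Lipschitz functions}\label{sec:reduction}

By \eqref{eq:displace}, no point of $G$ is almost fixed by a given $s\ne1$. What a compact space sees of $G$, however, is only what finitely many uniformly continuous functions see at a time. The relevant condition is therefore the following.
\begin{quote}
$(\ast)$\quad For every finite $E\subseteq G$, all $1$-Lipschitz functions $f_1,\dots,f_r\colon G\to\mathbb R$ and every $\eta>0$ there is $b\in G$ with $|f_i(sb)-f_i(b)|\le\eta$ for all $s\in E$ and $i\le r$.
\end{quote}
It matters that one point $b$ serves all functions. In $G=\mathbb R/\mathbb Z$ with the arc-length metric and $s=\frac12$, for a single continuous $f$ the function $b\mapsto f(b+\frac12)-f(b)$ changes sign under $b\mapsto b+\frac12$ and so vanishes somewhere. But for the $1$-Lipschitz functions $f_1(b)=\cos(2\pi b)/2\pi$ and $f_2(b)=\sin(2\pi b)/2\pi$ the differences are $-\cos(2\pi b)/\pi$ and $-\sin(2\pi b)/\pi$, and at every $b$ one of them has absolute value at least $1/(\pi\sqrt2)$.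

\begin{lemma}\label{lem:reduction}
Let $G$ be a group with a bi-invariant metric $d$ that satisfies $(\ast)$. Then every dense subgroup $H$ of $G$, including $G$ itself, is extremely amenable.
\end{lemma}

\begin{proof}
Let $H$ act continuously on a nonempty compact Hausdorff space $P$. For finite $E\subseteq H$, finite $\mathcal A\subseteq C(P,\mathbb R)$ and $\eta>0$ let
\[
P(E,\mathcal A,\eta)=\{p\in P:\ |\alpha(sp)-\alpha(p)|\le\eta\ \text{ for all }s\in E,\ \alpha\in\mathcal A\}.
\]
These sets are closed, and $P(E,\mathcal A,\eta)\cap P(E',\mathcal A',\eta')$ contains $P(E\cup E',\mathcal A\cup\mathcal A',\min\{\eta,\eta'\})$. If all of them are nonempty, compactness gives a point $p$ in all of them. Then $\alpha(sp)=\alpha(p)$ for all $s\in H$ and $\alpha\in C(P,\mathbb R)$, and since continuous functions separate the points of a compact Hausdorff space, $p$ is fixed. It remains to show that a given $P(E,\mathcal A,\eta)$ is nonempty. We look for a point in the orbit of a fixed $p_0\in P$.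

\emph{Transfer to $G$.} For $\alpha\in\mathcal A$ put $\phi_\alpha(g)=\alpha(gp_0)$ for $g\in H$. Let $\kappa>0$. The set $\{(u,p)\in H\times P:|\alpha(up)-\alpha(p)|<\kappa\}$ is open and contains $\{1\}\times P$. As $P$ is compact, the tube lemma shows that it contains $\{u\in H:\|u\|<\delta\}\times P$ for some $\delta>0$. If $g,g'\in H$ and $d(g,g')<\delta$, then $u=gg'^{-1}$ has $\|u\|<\delta$, so
\[
|\phi_\alpha(g)-\phi_\alpha(g')|=|\alpha(u\cdot g'p_0)-\alpha(g'p_0)|<\kappa .
\]
Thus $\phi_\alpha$ is bounded and uniformly continuous on $H$, and it extends to a bounded uniformly continuous function on $G$, again denoted $\phi_\alpha$.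

\emph{Lipschitz approximation.} Choose $C\ge0$ with $|\phi_\alpha|\le C$ for all $\alpha\in\mathcal A$, and $\delta>0$ with $|\phi_\alpha(g)-\phi_\alpha(g')|\le\eta/8$ whenever $d(g,g')<\delta$ and $\alpha\in\mathcal A$. Put $L=1+2C/\delta$ and
\[
\psi_\alpha(g)=\inf_{k\in G}\bigl[\phi_\alpha(k)+L\,d(g,k)\bigr].
\]
As a finite infimum of $L$-Lipschitz functions of $g$, the function $\psi_\alpha$ is $L$-Lipschitz, and $k=g$ gives $\psi_\alpha\le\phi_\alpha$. Moreover $\psi_\alpha\ge\phi_\alpha-\eta/8$: the bracket is at least $\phi_\alpha(g)-\eta/8$ if $d(g,k)<\delta$, and at least $-C+2C\ge\phi_\alpha(g)$ if $d(g,k)\ge\delta$.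

\emph{Use of $(\ast)$.} Applied to the functions $\psi_\alpha/L$ with tolerance $\eta/(4L)$, condition $(\ast)$ gives $b\in G$ with $|\psi_\alpha(sb)-\psi_\alpha(b)|\le\eta/4$, hence $|\phi_\alpha(sb)-\phi_\alpha(b)|\le\eta/4+2\cdot\eta/8=\eta/2$, for all $s\in E$ and $\alpha\in\mathcal A$. The finitely many continuous functions $g\mapsto|\phi_\alpha(sg)-\phi_\alpha(g)|$ are less than $\eta$ on a neighborhood of $b$, which contains some $b'\in H$. Since $\phi_\alpha(sb')=\alpha(s\cdot b'p_0)$ and $\phi_\alpha(b')=\alpha(b'p_0)$, we have $b'p_0\in P(E,\mathcal A,\eta)$.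
\end{proof}

\section{Concentration, and the case of an involution}\label{sec:cube}

Condition $(\ast)$ asks for a point that is moved a fixed distance while finitely many Lipschitz functions hardly change. High powers of a finite set behave this way: every Lipschitz function is almost constant on most of the space. For a finite nonempty set $Q$, an integer $n\ge1$ and $M>0$, equip $Q^n$ with the scaled Hamming metric
\begin{equation}\label{eq:hamming}
D(x,y)=\frac Mn\,\#\{i\le n:\ x_i\ne y_i\}.
\end{equation}

\begin{lemma}\label{lem:conc}
Let $X=Q^n$ with the metric \eqref{eq:hamming}, let $\varphi_1,\dots,\varphi_r\colon X\to\mathbb R$ be $1$-Lipschitz, let $\sigma_1,\dots,\sigma_q$ be bijections of $X$, and let $\eta>0$. If $4r(q+1)M^2<n\eta^2$, there is $x\in X$ with $|\varphi_i(\sigma_jx)-\varphi_i(x)|\le\eta$ for all $i\le r$ and $j\le q$.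
\end{lemma}

\begin{proof}
Let $x$ be uniformly distributed in $X$ and let $\varphi$ be one of the $\varphi_i$. We first show $\operatorname{Var}(\varphi)\le M^2/n$. For $0\le k\le n$ let $\Phi_k(x)$ be the average of $\varphi$ over the last $n-k$ coordinates with $x_1,\dots,x_k$ fixed, so $\Phi_0=\mathbb E\varphi$ and $\Phi_n=\varphi$, and let $\Delta_k=\Phi_k-\Phi_{k-1}$. Changing the coordinate $x_k$ changes $\varphi$, and hence $\Phi_k$, by at most $M/n$, and $\Phi_{k-1}$ is the average of $\Phi_k$ over $x_k$. So $|\Delta_k|\le M/n$, and $\Delta_k$ has average zero over $x_k$. For $j<k$ the function $\Delta_j$ does not depend on $x_k$, so averaging over $x_k$ first gives $\mathbb E[\Delta_j\Delta_k]=0$. Therefore $\operatorname{Var}(\varphi)=\sum_{k=1}^n\mathbb E[\Delta_k^2]\le n(M/n)^2=M^2/n$.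

Let $\sigma_0$ be the identity. Each $\sigma_jx$ is uniformly distributed, so Chebyshev's inequality gives
\[
\Pr\bigl(|\varphi_i(\sigma_jx)-\mathbb E\varphi_i|>\eta/2\bigr)\le\frac{4M^2}{n\eta^2}\qquad(1\le i\le r,\ 0\le j\le q).
\]
These $r(q+1)$ events have total probability less than $1$. For $x$ outside all of them, $\varphi_i(\sigma_jx)$ and $\varphi_i(x)$ are both within $\eta/2$ of $\mathbb E\varphi_i$.
\end{proof}

To use the lemma we must find such a power inside $G$, placed so that left multiplication by the elements of $E$ permutes it. The smallest case is that of one involution.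

\begin{example}\label{ex:involution}
Let $G$ have a bi-invariant metric with $(U_K)$, and let $s\in G$ have order $2$ and norm $a=\|s\|$. We prove $(\ast)$ for $E=\{s\}$. Let $X=\{0,1\}^n$ with the metric \eqref{eq:hamming} for $M=a$, and let $\bar x$ be the antipode of $x$, obtained by changing all coordinates. Then $D(\bar x,\bar y)=D(x,y)$ and $D(x,\bar x)=a$ for all $x,y$: the antipodal map moves every point of $X$ by the distance by which $s$ moves every point of $G$.

We construct an isometric map $b\colon X\to G$ with $b(\bar x)=s\,b(x)$, one antipodal pair at a time. Send $(0,\dots,0)$ to $1$ and $(1,\dots,1)$ to $s$. Suppose that $b$ is defined on a union $Y$ of antipodal pairs and let $x\notin Y$. The function $b(y)\mapsto D(x,y)$ on $b(Y)$ is Kat\v{e}tov, by the triangle inequality in $X$, and bounded by $a\le K$. So $(U_K)$ gives $g\in G$ with $d(g,b(y))=D(x,y)$ for $y\in Y$. Put $b(x)=g$ and $b(\bar x)=sg$. We have no control left over $sg$, and need none. By left invariance and $s^{-1}=s$,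
\[
d(sg,b(y))=d(g,s\,b(y))=d(g,b(\bar y))=D(x,\bar y)=D(\bar x,y)\qquad(y\in Y),
\]
and by \eqref{eq:displace}, $d(g,sg)=\|s\|=D(x,\bar x)$, whichever $g$ was chosen.

For $n=2$ this gives the four points $1,h,s,sh$, where $h$ is a midpoint of $1$ and $s$; cyclically consecutive points are at distance $a/2$ and opposite points at distance $a$. Here nothing is gained: for each of the four points $c$, one of the functions $d(\cdot,1)$ and $d(\cdot,h)$ differs by $a$ at $c$ and at $sc$. But if $f_1,\dots,f_r$ are $1$-Lipschitz on $G$ and $8ra^2<n\eta^2$, Lemma~\ref{lem:conc} applied to $\varphi_i=f_i\circ b$ and the antipodal map gives $x$ with $|f_i(s\,b(x))-f_i(b(x))|=|\varphi_i(\bar x)-\varphi_i(x)|\le\eta$ for all $i$.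
\end{example}

\section{Almost equivariant maps}\label{sec:key}

In general $E$ generates an infinite group, which permutes no finite nonempty subset of $G$. We replace it by a finitely generated group $\Gamma$ that maps to $G$ and also acts on a finite space $X$, and we ask only that $b\colon X\to G$ be $1$-Lipschitz and equivariant up to an error $\varepsilon$ on the generators.

Throughout this section $K\in(0,\infty]$, and $G$ is a group with a bi-invariant metric $d$ of diameter at most $K$ that satisfies $(U_K)$. Further, $\Gamma$ is a group generated by a finite set $T$, $|\cdot|$ is the word length with respect to $T\cup T^{-1}$, $\theta\colon\Gamma\to G$ is a homomorphism, and $\nu(w)=\|\theta(w)\|$. By Section~\ref{sec:prelim}, $\nu$ is symmetric, subadditive, invariant under conjugation and bounded by $K$, and $\nu(1)=0$. Let $\varepsilon>0$.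

\subsection*{What an almost equivariant map forces}
Let $\Gamma$ act by isometries on a finite nonempty metric space $(X,D)$, and suppose that $b\colon X\to G$ satisfies
\begin{equation}\label{eq:almost}
d(b(x),b(y))\le D(x,y),\qquad d\bigl(b(tx),\theta(t)b(x)\bigr)\le\varepsilon\qquad(x,y\in X,\ t\in T).
\end{equation}
The second inequality also holds for $t^{-1}$, since $d(b(t^{-1}x),\theta(t)^{-1}b(x))=d(\theta(t)b(x'),b(tx'))$ with $x'=t^{-1}x$. If $w=aw'$ with $a\in T\cup T^{-1}$ and $|w'|=|w|-1$, then
\[
d\bigl(b(wx),\theta(w)b(x)\bigr)\le d\bigl(b(aw'x),\theta(a)b(w'x)\bigr)+d\bigl(b(w'x),\theta(w')b(x)\bigr),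
\]
so $d(b(wx),\theta(w)b(x))\le\varepsilon|w|$ by induction on $|w|$. Going from $b(y)$ to $b(wx)$, then to $\theta(w)b(x)$, then to $\theta(v)b(x)$, and using \eqref{eq:displace} in the last step, we get
\begin{equation}\label{eq:forced}
d\bigl(b(y),\theta(v)b(x)\bigr)\le D(wx,y)+\varepsilon|w|+\nu(w^{-1}v)\qquad(x,y\in X,\ v,w\in\Gamma).
\end{equation}
For $y=x$ and $v=w$ the left side equals $\nu(w)$. So \eqref{eq:almost} is possible only if
\begin{equation}\label{eq:cond}
\nu(w)\le\varepsilon|w|+D(wx,x)\qquad(w\in\Gamma,\ x\in X).
\end{equation}
Lemma~\ref{lem:almost} shows that \eqref{eq:cond} is also sufficient. In Example~\ref{ex:involution} the metric of $X$ told us which distances to prescribe. Now the translates $\theta(v)b(x)$ are new points, and we must first decide on all distances $d(b(y),\theta(v)b(x))$ in a consistent way. We separate the two tasks: realizing a consistent system of distances in $G$, and finding one.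

\subsection*{Realizing prescribed distances}
For any map $b\colon Y\to G$, the function $\lambda(y,v,x)=d(b(y),\theta(v)b(x))$ has properties (a)--(c) below: (a) is \eqref{eq:displace}, and (b), (c) follow from left invariance and the triangle inequality. Conversely, these properties suffice for short words $v$.

\begin{lemma}\label{lem:realize}
Let $Y$ be a finite nonempty set and let $\lambda\colon Y\times\Gamma\times Y\to[0,\infty)$ be bounded by $K$ and satisfy, for all $x,y,z\in Y$ and $u,v\in\Gamma$,
\begin{enumerate}
\item[(a)] $\lambda(x,v,x)=\nu(v)$;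
\item[(b)] $\lambda(x,v^{-1},y)=\lambda(y,v,x)$;
\item[(c)] $\lambda(z,uv,x)\le\lambda(z,u,y)+\lambda(y,v,x)$.
\end{enumerate}
Then there is $b\colon Y\to G$ with $d(b(y),\theta(v)b(x))=\lambda(y,v,x)$ for all $x,y\in Y$ and all $v\in\Gamma$ with $|v|\le1$.
\end{lemma}

\begin{proof}
On $\Gamma\times Y$ define $\rho\bigl((u,y),(v,x)\bigr)=\lambda(y,u^{-1}v,x)$; the pair $(v,x)$ stands for the future point $\theta(v)b(x)$. The function $\rho$ is a pseudometric: it vanishes on the diagonal by (a) and $\nu(1)=0$, it is symmetric by (b), and (c) applied to $u^{-1}w=(u^{-1}v)(v^{-1}w)$ is the triangle inequality for $(u,z)$, $(v,y)$, $(w,x)$.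

We choose the points one at a time. Property $(U_K)$ controls distances to finitely many points only, so each new point is adjusted to the translates of the old points by words of bounded length $\ell$. For the prescription to be Kat\v{e}tov, these translates must have the right mutual distances, which involve words of length up to $2\ell$. Hence the admissible length halves at each step. Let $Y=\{y_1,\dots,y_m\}$ and $\ell_k=2^{m-k}$. We construct $b_1,\dots,b_m\in G$ such that for each $k$
\begin{equation}
d(b_i,\theta(v)b_j)=\lambda(y_i,v,y_j)\qquad(i,j\le k,\ |v|\le\ell_k).\tag{$I_k$}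
\end{equation}
Since $\ell_m=1$, the map $b(y_i)=b_i$ then proves the lemma. Let $b_1=1$; $(I_1)$ holds by (a).

Suppose that $k<m$ and $b_1,\dots,b_k$ satisfy $(I_k)$. The set $W=\{(v,y_j):j\le k,\ |v|\le\ell_{k+1}\}$ is finite because $T$ is finite. Let $\pi\colon W\to G$, $\pi(v,y_j)=\theta(v)b_j$. For $\zeta=(u,y_i)$ and $\zeta'=(v,y_j)$ in $W$ we have $|u^{-1}v|\le2\ell_{k+1}=\ell_k$, so left invariance and $(I_k)$ give
\[
d(\pi(\zeta),\pi(\zeta'))=d(b_i,\theta(u^{-1}v)b_j)=\lambda(y_i,u^{-1}v,y_j)=\rho(\zeta,\zeta').
\]
With $o=(1,y_{k+1})$, the triangle inequality for $\rho$ now reads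
\[
|\rho(o,\zeta)-\rho(o,\zeta')|\le d(\pi(\zeta),\pi(\zeta'))\le\rho(o,\zeta)+\rho(o,\zeta').
\]
The first inequality shows that $f(\pi(\zeta))=\rho(o,\zeta)$ is a well-defined function on $Z=\pi(W)$, even if $\pi$ is not injective, and both together show that $f$ is Kat\v{e}tov; also $f\le K$. By $(U_K)$ there is $b_{k+1}\in G$ with
\[
d(b_{k+1},\theta(v)b_j)=\rho\bigl(o,(v,y_j)\bigr)=\lambda(y_{k+1},v,y_j)\qquad(j\le k,\ |v|\le\ell_{k+1}).
\]
We verify $(I_{k+1})$; let $|v|\le\ell_{k+1}$. Pairs $i,j\le k$ are covered by $(I_k)$, since $\ell_{k+1}\le\ell_k$, and pairs $(k+1,j)$ with $j\le k$ by the last display. For $(i,k+1)$ with $i\le k$, left invariance and (b) give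
\[
d(b_i,\theta(v)b_{k+1})=d(b_{k+1},\theta(v^{-1})b_i)=\lambda(y_{k+1},v^{-1},y_i)=\lambda(y_i,v,y_{k+1}).
\]
For $(k+1,k+1)$, \eqref{eq:displace} and (a) give $d(b_{k+1},\theta(v)b_{k+1})=\nu(v)=\lambda(y_{k+1},v,y_{k+1})$.
\end{proof}

The last line is where right invariance is decisive: $(U_K)$ says nothing about the distance from the new point to its own translates, and \eqref{eq:displace} supplies it for free.

\subsection*{Choosing the distances}
Inequality \eqref{eq:forced} and the bound $K$ are upper bounds that every solution of \eqref{eq:almost} obeys. We prescribe the largest value they allow. As for shortest-path metrics, the triangle inequality is then automatic, and the only danger is that a shortcut makes $\lambda(x,v,x)$ smaller than $\nu(v)$. Condition \eqref{eq:cond} excludes this.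

\begin{lemma}\label{lem:almost}
Let $\Gamma$ act by isometries on a finite nonempty metric space $(X,D)$ such that \eqref{eq:cond} holds. Then there is $b\colon X\to G$ satisfying \eqref{eq:almost}.
\end{lemma}

\begin{proof}
For $x,y\in X$ and $v\in\Gamma$ put
\[
\lambda(y,v,x)=\min\Bigl\{K,\ \inf_{w\in\Gamma}\bigl[\nu(w^{-1}v)+\varepsilon|w|+D(wx,y)\bigr]\Bigr\}.
\]
This is finite also for $K=\infty$. We check the hypotheses of Lemma~\ref{lem:realize}.

(a) The choice $w=1$ gives $\lambda(x,v,x)\le\nu(v)$. Conversely $\nu(v)\le K$, and for every $w$, subadditivity and \eqref{eq:cond} give $\nu(v)\le\nu(w^{-1}v)+\nu(w)\le\nu(w^{-1}v)+\varepsilon|w|+D(wx,x)$.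

(b) In the infimum defining $\lambda(x,v^{-1},y)$ replace $w$ by $w^{-1}$. The bracket becomes $\nu(wv^{-1})+\varepsilon|w|+D(w^{-1}y,x)$. Here $\nu(wv^{-1})=\nu(vw^{-1})=\nu(w^{-1}v)$ by symmetry and conjugation invariance, and $D(w^{-1}y,x)=D(wx,y)$. This is the bracket for $\lambda(y,v,x)$.

(c) Let $w',w\in\Gamma$ and test the infimum for $\lambda(z,uv,x)$ with $w'w$. From
\[
(w'w)^{-1}uv=\bigl[w^{-1}(w'^{-1}u)w\bigr]\,w^{-1}v
\]
and conjugation invariance we get $\nu((w'w)^{-1}uv)\le\nu(w'^{-1}u)+\nu(w^{-1}v)$. Also $|w'w|\le|w'|+|w|$ and
\[
D(w'wx,z)\le D(w'wx,w'y)+D(w'y,z)=D(wx,y)+D(w'y,z).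
\]
So the infimum for $(z,uv,x)$ is at most the sum of the infima for $(z,u,y)$ and $(y,v,x)$, and (c) follows from $\min\{K,\alpha+\beta\}\le\min\{K,\alpha\}+\min\{K,\beta\}$ for $\alpha,\beta\ge0$.

Let $b$ be given by Lemma~\ref{lem:realize}. Then $d(b(y),b(x))=\lambda(y,1,x)\le D(x,y)$ by the choice $w=1$, and $d(b(tx),\theta(t)b(x))=\lambda(tx,t,x)\le\varepsilon|t|\le\varepsilon$ for $t\in T$ by the choice $w=t$.
\end{proof}

\subsection*{The key proposition}
It remains to find a space $X$ that satisfies \eqref{eq:cond} and concentrates. Condition \eqref{eq:cond} wants large displacements $D(wx,x)$, while concentration wants small variance. A power $Q^n$ of a finite quotient $Q=\Gamma/N$ with the diagonal action has both: an element outside $N$ changes every coordinate, so it moves every point by the full diameter $M$, and the variance bound $M^2/n$ tends to $0$. Elements of $N$ act trivially, and for them \eqref{eq:cond} becomes a hypothesis.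

\begin{proposition}\label{prop:key}
In the setting of this section, suppose that $N$ is a normal subgroup of finite index in $\Gamma$ with
\begin{equation}\label{eq:N}
\nu(w)\le\varepsilon|w|\qquad(w\in N).
\end{equation}
Then for all $1$-Lipschitz $f_1,\dots,f_r\colon G\to\mathbb R$ and all $\eta>0$ there is $g\in G$ with $|f_i(\theta(t)g)-f_i(g)|\le\varepsilon+\eta$ for all $t\in T$ and $i\le r$.
\end{proposition}

\begin{proof}
Let $R\subseteq\Gamma$ be a finite set of coset representatives of $N$, and choose $M>0$ with $M\ge\nu(a)+\varepsilon|a|$ for all $a\in R$. Each $w\in\Gamma$ is $au$ with $a\in R$ and $u\in N$, and $|u|=|a^{-1}w|\le|a|+|w|$. By \eqref{eq:N},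
\begin{equation}\label{eq:M}
\nu(w)\le\nu(a)+\varepsilon|u|\le\nu(a)+\varepsilon|a|+\varepsilon|w|\le M+\varepsilon|w|.
\end{equation}
Fix $n$ with $4r(|T|+1)M^2<n\eta^2$. Let $Q=\Gamma/N$ and $X=Q^n$ with the metric \eqref{eq:hamming}, and let $\Gamma$ act by left multiplication in all coordinates. The action is isometric. Since $Q$ is a group, left multiplication by $wN$ is the identity if $w\in N$ and has no fixed point if $w\notin N$; so $D(wx,x)$ is $0$ in the first case and $M$ in the second. Thus \eqref{eq:cond} follows from \eqref{eq:N} and \eqref{eq:M}, and Lemma~\ref{lem:almost} gives $b\colon X\to G$ with \eqref{eq:almost}.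

The functions $\varphi_i=f_i\circ b$ are $1$-Lipschitz on $X$. Lemma~\ref{lem:conc} for the bijections $x\mapsto tx$, $t\in T$, gives $x\in X$ with $|\varphi_i(tx)-\varphi_i(x)|\le\eta$ for all $i$ and $t$. For $g=b(x)$,
\[
|f_i(\theta(t)g)-f_i(g)|\le\bigl|f_i(\theta(t)b(x))-f_i(b(tx))\bigr|+|\varphi_i(tx)-\varphi_i(x)|\le\varepsilon+\eta.\qedhere
\]
\end{proof}

\section{The bounded case}\label{sec:bounded}

If $\nu\le K<\infty$, then \eqref{eq:N} holds for every word of length at least $K/\varepsilon$. So it suffices to find a finite-index normal subgroup without short nontrivial words. The subgroup of $G$ generated by $E$ need not have one, which is why we pass to a free group; the next lemma is the residual finiteness of free groups in the form we need.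

\begin{lemma}\label{lem:rf}
Let $\Gamma$ be the free group on a finite set $T$ and let $\ell\ge0$. There is a normal subgroup $N$ of finite index in $\Gamma$ that contains no $w\ne1$ with $|w|\le\ell$.
\end{lemma}

\begin{proof}
Let $B=\{w\in\Gamma:|w|\le\ell\}$, a finite set. For $t\in T$, the injection $x\mapsto tx$ from $B\cap t^{-1}B$ to $B$ extends to a permutation $\sigma_t$ of $B$. Let $\pi$ be the homomorphism from $\Gamma$ to the symmetric group of $B$ with $\pi(t)=\sigma_t$, and $N=\ker\pi$. We show $\pi(w)(1)=w$ for $w\in B$ by induction on $|w|$. Let $w=aw'$ with $a\in T\cup T^{-1}$ and $|w'|=|w|-1$. If $a=t\in T$, then $w',tw'\in B$ and $\sigma_t(w')=w$. If $a=t^{-1}$, then $w,tw\in B$ and $\sigma_t(w)=w'$, so $\sigma_t^{-1}(w')=w$. In both cases $\pi(w)(1)=\pi(a)(w')=w$. Hence $N\cap B=\{1\}$.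
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:reduction} it suffices to verify $(\ast)$. Let $E\subseteq G$ be finite, $\eta>0$ and $\varepsilon=\eta/2$. Let $\Gamma$ be the free group on $T=\{t_s:s\in E\}$, let $\theta(t_s)=s$, and let $N$ be given by Lemma~\ref{lem:rf} for $\ell=K/\varepsilon$. For $1\ne w\in N$ we have $\nu(w)\le K\le\varepsilon|w|$, so \eqref{eq:N} holds. Proposition~\ref{prop:key}, with $\eta/2$ in place of $\eta$, gives the point required in $(\ast)$. By Lemma~\ref{lem:UK} the theorem applies when $(G,d)$ is isometric to the Urysohn sphere of diameter $K$, and in particular to $\mathbb G$.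
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:embed}]
If the metric is bounded by $K>0$, the group embeds isometrically into $\mathbb G_K$, which is extremely amenable by Theorem~\ref{thm:main}. On a countable group, the metric that puts distinct points at distance $K$ is bi-invariant and separable. The image of the group under an isometric embedding into $\mathbb G_K$ is discrete and complete, hence closed.
\end{proof}

\begin{remark}\label{rem:hyp}
Boundedness enters only in the verification of \eqref{eq:N}, and $(U_K)$ only in Lemma~\ref{lem:realize}; completeness and separability are not used. Without $(U_K)$ the theorem fails, as the compact group $\mathbb R/\mathbb Z$ with the arc-length metric shows.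
\end{remark}

\section{Abelian groups on the Urysohn space}\label{sec:abelian}

If the metric is unbounded, \eqref{eq:N} is a real restriction. A finite-index subgroup $N$ contains a power $t^m$, $m\ge1$, of each generator $t$, and if $|t^m|=m$, then \eqref{eq:N} demands $\nu(t^m)\le\varepsilon m$. This is condition (iv) of Theorem~\ref{thm:abelian} in quantitative form. In an abelian group it is also sufficient, and its failure produces a homomorphism to $\mathbb R$ by a Hahn--Banach argument.

\begin{proof}[Proof of Theorem~\ref{thm:abelian}]
(i)$\Rightarrow$(ii). A nontrivial continuous homomorphism $\chi\colon G\to\mathbb T$ gives the continuous action $g\cdot z=\chi(g)z$ on $\mathbb T$, which has no fixed point.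

(ii)$\Rightarrow$(iii). If $\xi\colon G\to\mathbb R$ is a continuous homomorphism with $\xi(g)\ne0$, choose $c\in\mathbb R$ with $c\,\xi(g)\notin\mathbb Z$. Then $e^{2\pi ic\xi}$ is a nontrivial continuous homomorphism to $\mathbb T$.

(iii)$\Rightarrow$(iv). By Fekete's lemma, if $a_m\ge0$ and $a_{m+m'}\le a_m+a_{m'}$ for all $m,m'\ge1$, then $a_m/m$ converges. So $p(g)=\lim_m\|mg\|/m$ exists for each $g\in G$. We have $p(g)\le\|g\|$ since $\|mg\|\le m\|g\|$, and $p(g+h)\le p(g)+p(h)$ since $m(g+h)=mg+mh$. Further $p(-g)=p(g)$, and for $k\ge1$ passing to the subsequence of multiples of $k$ gives $p(kg)=kp(g)$; thus $p(kg)=|k|p(g)$ for $k\in\mathbb Z$. If $kg=0$ with $k\ge1$, then $kp(g)=0$, so $p$ vanishes on torsion elements.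

Let $V=G\otimes\mathbb Q$ and $\bar g=g\otimes1$. Every element of the $\mathbb Q$-vector space $V$ has the form $\frac1k\bar g$ with $k\ge1$, and $\bar g=0$ exactly if $g$ is torsion. Put $\bar p(\frac1k\bar g)=p(g)/k$. This is well defined: if $\frac1k\bar g=\frac1l\bar h$, then $lg-kh$ is torsion, so $|lp(g)-kp(h)|=|p(lg)-p(kh)|\le p(lg-kh)=0$. Writing two vectors over a common denominator shows that $\bar p$ is subadditive, and $\bar p(qv)=|q|\bar p(v)$ for $q\in\mathbb Q$.

Suppose that (iv) fails, say $p(s)>0$. Then $\bar s\ne0$, and the $\mathbb Q$-linear map $q\bar s\mapsto qp(s)$ from $\mathbb Q\bar s$ to $\mathbb R$ is at most $\bar p$. By Zorn's lemma it has a maximal $\mathbb Q$-linear extension $\xi\colon V_0\to\mathbb R$ with $\xi\le\bar p$, where $V_0$ is a subspace of $V$. Suppose $v\in V\setminus V_0$. For $x,x'\in V_0$,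
\[
\xi(x)+\xi(x')\le\bar p(x+x')\le\bar p(x-v)+\bar p(x'+v),
\]
so there is $c\in\mathbb R$ with $\xi(x)-\bar p(x-v)\le c\le\bar p(x'+v)-\xi(x')$ for all $x,x'\in V_0$. Put $\xi(x+qv)=\xi(x)+qc$. For rational $q>0$, the upper bound for $c$ at $x/q$ gives $\xi(x)+qc\le q\,\bar p(x/q+v)=\bar p(x+qv)$, and the lower bound at $x/q$ gives $\xi(x)-qc\le q\,\bar p(x/q-v)=\bar p(x-qv)$. This contradicts maximality, so $V_0=V$. Applying $\xi\le\bar p$ to $\pm\bar g$ gives $|\xi(\bar g)|\le p(g)\le\|g\|$. Hence $g\mapsto\xi(\bar g)$ is a $1$-Lipschitz homomorphism $G\to\mathbb R$ with value $p(s)>0$ at $s$, and (iii) fails.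

(iv)$\Rightarrow$(i). By Lemma~\ref{lem:reduction} it suffices to verify $(\ast)$. Let $E\subseteq G$ be finite, $\eta>0$ and $\varepsilon=\eta/2$. Let $\Gamma=\mathbb Z^E$ with its standard generators $T=\{e_s:s\in E\}$, so that $|\sum_sk_se_s|=\sum_s|k_s|$, and let $\theta(e_s)=s$. By (iv) there is $m\ge1$ with $\|ms\|\le\varepsilon m$ for all $s\in E$. The subgroup $N=m\Gamma$ has finite index, and for $w=\sum_smk_se_s\in N$,
\[
\nu(w)\le\sum_s|k_s|\,\|ms\|\le\varepsilon m\sum_s|k_s|=\varepsilon|w|.
\]
This is \eqref{eq:N}. Since $G$ has $(U_\infty)$ by Lemma~\ref{lem:UK}, Proposition~\ref{prop:key} with $K=\infty$ and $\eta/2$ in place of $\eta$ gives $(\ast)$.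
\end{proof}

Only the implication (iv)$\Rightarrow$(i) uses that $G$ is isometric to $\mathbb U$, and it fails without such a hypothesis: $\mathbb R/\mathbb Z$ satisfies (iv) but not (ii). Commutativity is used for the subadditivity of $p$ and for the choice $\Gamma=\mathbb Z^E$.

\section{Two group structures on the Urysohn space}\label{sec:sharp}

We build two abelian groups isometric to $\mathbb U$ by repeatedly adjoining a generator $b$ at prescribed distances from finitely many elements. In the first construction we carry along a $1$-Lipschitz homomorphism to $\mathbb R$, so that (iii) fails; in the second all elements satisfy $2g=0$, so that (iv) holds. As in Lemma~\ref{lem:almost}, the new norm is the largest one that the prescribed upper bounds allow, and the point is to exclude shortcuts.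

\begin{lemma}\label{lem:onestep}
Let $H$ be an abelian group with a norm $\|\cdot\|$, let $Z\subseteq H$ be finite and nonempty, and let $f\colon Z\to(0,\infty)$ be Kat\v{e}tov. Let either $\Lambda=\mathbb Z$, or $\Lambda=\mathbb Z/2$ and $2h=0$ for all $h\in H$. Let $H'=H\oplus\Lambda$ and $b=(0,1)\in H'$. Then there is a norm $\|\cdot\|'$ on $H'$ that extends $\|\cdot\|$ and has $\|b-z\|'=f(z)$ for all $z\in Z$. If $\Lambda=\mathbb Z$, every homomorphism $\chi\colon H\to\mathbb R$ with $|\chi|\le\|\cdot\|$ extends to a homomorphism $\chi'\colon H'\to\mathbb R$ with $|\chi'|\le\|\cdot\|'$.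
\end{lemma}

\begin{proof}
An \emph{expression} for $g\in H'$ is an equation
\[
g=h+\sum_{l=1}^L\sigma_l(b-z_l)\qquad\text{with }L\ge0,\ h\in H,\ z_l\in Z,\ \sigma_l=\pm1,
\]
and its \emph{cost} is $\|h\|+\sum_lf(z_l)$. Let $\|g\|'$ be the infimum of the costs. Every $g=h+kb$ has an expression, because $g=(h+kz)+k(b-z)$ for any $z\in Z$. Negating and adding expressions shows that $\|\cdot\|'$ is symmetric and subadditive.

Call two terms $\sigma(b-z)$ and $\sigma'(b-z')$ a \emph{pair} if $\sigma=-\sigma'$, in case $\Lambda=\mathbb Z$, and always, in case $\Lambda=\mathbb Z/2$. In the second case $2g=0$ for all $g\in H'$, so signs play no role. In both cases the sum of a pair is $\pm(z-z')\in H$, of norm at most $f(z)+f(z')$ because $f$ is Kat\v{e}tov.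

\emph{$\|g\|'=\|g\|$ for $g\in H$.} The expression with $L=0$ gives $\le$. In any expression for $g$ the coefficient $\sum_l\sigma_l$ of $b$ vanishes in $\Lambda$: there are as many signs $+$ as $-$ if $\Lambda=\mathbb Z$, and $L$ is even if $\Lambda=\mathbb Z/2$. So the terms split into pairs, and $\|g\|\le\|h\|+\sum_lf(z_l)$.

\emph{$\|b-z_0\|'=f(z_0)$ for $z_0\in Z$.} The expression $b-z_0$ itself gives $\le$. In any expression for $b-z_0$ we have $\sum_l\sigma_l=1$ in $\Lambda$: there is one more sign $+$ than $-$, or $L$ is odd. So all terms but one split into pairs, and the remaining term equals $b-z$ for some $z\in Z$. The sum $h'$ of $h$ and the pairs lies in $H$, equals $(b-z_0)-(b-z)=z-z_0$, and has $\|h'\|\le\|h\|+\sum_lf(z_l)-f(z)$. Hence the cost is at least $\|z-z_0\|+f(z)\ge f(z_0)$.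

\emph{Positivity.} If $g\notin H$, every expression has $L\ge1$, so $\|g\|'\ge\min f>0$. Thus $\|\cdot\|'$ is a norm.

\emph{Extension of $\chi$.} Let $\Lambda=\mathbb Z$. For $z,z'\in Z$ we have $\chi(z)-\chi(z')\le\|z-z'\|\le f(z)+f(z')$, that is, $\chi(z)-f(z)\le\chi(z')+f(z')$. So $c=\max_{z\in Z}(\chi(z)-f(z))$ satisfies $|c-\chi(z)|\le f(z)$ for all $z\in Z$. Put $\chi'(h+kb)=\chi(h)+kc$. Then $|\chi'(b-z)|\le f(z)$, so $|\chi'(g)|$ is at most the cost of every expression for $g$.
\end{proof}

To recognize $\mathbb U$ we use the following characterization (Urysohn, Kat\v{e}tov; see, e.g., \cite{Gao} or \cite{Pestov}). A metric space $G$ has the \emph{approximate extension property} if for every finite nonempty $Z\subseteq G$, every Kat\v{e}tov $f$ on $Z$ and every $\kappa>0$ there is $b\in G$ with $|d(b,z)-f(z)|<\kappa$ for all $z\in Z$. A nonempty complete separable metric space with this property is isometric to $\mathbb U$.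

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Fix $\Lambda\in\{\mathbb Z,\mathbb Z/2\}$. If $\Lambda=\mathbb Z$, let $H_0=\mathbb Z$ with $\|k\|=|k|$ and $\chi_0(k)=k$. If $\Lambda=\mathbb Z/2$, let $H_0=\mathbb Z/2$ with $\|1\|=1$.

\emph{Iteration.} We construct countable normed abelian groups $H_0\le H_1\le\cdots$, each norm extending the previous one. For a finite nonempty subset $Z$ of $H_i$, the positive Kat\v{e}tov functions on $Z$ form a nonempty subset of $\mathbb R^Z$, which has a countable dense subset $\mathcal F_Z$. When $H_i$ is constructed, list all pairs $(Z,f)$ with $Z\subseteq H_i$ finite and nonempty and $f\in\mathcal F_Z$ as a sequence $(Z_{i,j},f_{i,j})_{j\ge0}$. Fix a bijection $\beta$ from pairs of nonnegative integers to nonnegative integers with $\beta(i,j)\ge i$. For $k=\beta(i,j)$ we have $Z_{i,j}\subseteq H_i\subseteq H_k$, and we obtain $H_{k+1}$ from $H_k$ by applying Lemma~\ref{lem:onestep} to $(Z_{i,j},f_{i,j})$. If $\Lambda=\mathbb Z$ we also extend $\chi_k$ to $\chi_{k+1}$; if $\Lambda=\mathbb Z/2$, then $H_{k+1}$ again has exponent $2$. Let $H_\infty=\bigcup_kH_k$. If $Z\subseteq H_\infty$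 is finite and nonempty, $f$ is a positive Kat\v{e}tov function on $Z$ and $\kappa>0$, then $Z\subseteq H_i$ for some $i$, some $f_{i,j}$ on $Z_{i,j}=Z$ is within $\kappa$ of $f$, and the generator $b$ adjoined at step $\beta(i,j)$ satisfies $|d(b,z)-f(z)|<\kappa$ for all $z\in Z$.

\emph{Completion.} Let $G$ be the metric completion of $H_\infty$. Addition and negation are uniformly continuous on $H_\infty$ by Section~\ref{sec:prelim}, so they extend, and $G$ is a separable abelian group with a complete invariant metric. We verify the approximate extension property. Let $Z\subseteq G$ be finite and nonempty, $f$ Kat\v{e}tov on $Z$ and $\kappa>0$. We have to move $Z$ into $H_\infty$, and for this we extend $f$ to $G$ by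
\[
\hat f(g)=\min_{z\in Z}\bigl(f(z)+d(z,g)\bigr).
\]
For $z_0\in Z$ we have $\hat f(z_0)=f(z_0)$, because $f(z)+d(z,z_0)\ge f(z_0)$ with equality at $z=z_0$. The function $\hat f$ is $1$-Lipschitz as a minimum of $1$-Lipschitz functions, and if the minima for $g_1,g_2$ are attained at $z_1,z_2$, then
\[
\hat f(g_1)+\hat f(g_2)\ge d(g_1,z_1)+d(z_1,z_2)+d(z_2,g_2)\ge d(g_1,g_2).
\]
So $\hat f$ is Kat\v{e}tov on $G$, and $\hat f+\kappa$ is Kat\v{e}tov and positive. For each $z\in Z$ pick $z'\in H_\infty$ with $d(z,z')<\kappa$. There is $b\in H_\infty$ with $|d(b,z')-\hat f(z')-\kappa|<\kappa$ for all $z\in Z$, and then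
\[
|d(b,z)-f(z)|\le|d(b,z)-d(b,z')|+|d(b,z')-\hat f(z')|+|\hat f(z')-\hat f(z)|<\kappa+2\kappa+\kappa .
\]
As $\kappa>0$ is arbitrary, $G$ has the approximate extension property and is isometric to $\mathbb U$.

\emph{The two alternatives.} If $\Lambda=\mathbb Z$, the union of the $\chi_k$ is a $1$-Lipschitz homomorphism $H_\infty\to\mathbb R$ with value $1$ at $1\in H_0$. It extends to a nontrivial continuous homomorphism $G\to\mathbb R$, so (iii) fails, and $G$ is a group with a bi-invariant metric isometric to $\mathbb U$ that is not extremely amenable. If $\Lambda=\mathbb Z/2$, then $2g=0$ on $H_\infty$ and, by continuity, on $G$. Hence $\|mg\|\le\|g\|$ for all $m$, condition (iv) holds, and $G$ is extremely amenable by Theorem~\ref{thm:abelian}.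
\end{proof}

\begin{thebibliography}{9}

\bibitem{Doucha}
Michal Doucha, \emph{Metrical universality for groups}, arXiv:1410.1380 (2014).

\bibitem{Gao}
Gao, \emph{Invariant Descriptive Set Theory}.

\bibitem{Pestov}
Pestov, \emph{Dynamics of Infinite-dimensional Groups}.

\end{thebibliography}
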